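\title{A term-by-term bound for independent sets\\ in graphs of bounded degree}

\begin{abstract}
Let $i_k(H)$ be the number of independent sets of size $k$ in a graph $H$. We prove that every $d$-regular graph $H$ on $2dn$ vertices satisfies $i_k(H)\le i_k(n\cdot K_{d,d})$ for all $k$, where $n\cdot K_{d,d}$ is the disjoint union of $n$ copies of $K_{d,d}$. This proves a conjectured term-by-term form of the inequality $P(\lambda,G)\le P(\lambda,K_{d,d})^{N/2d}$ for the independence polynomial of an $N$-vertex, $d$-regular bipartite graph. More generally, among graphs of maximum degree at most $d$ with $M$ vertices and at least $d^2n$ edges, every $i_k$ is maximized by $n\cdot K_{d,d}$ together with isolated vertices; for $d\ge2$ and $n\ge1$, equality for a single $k$ with $4\le k\le M-dn$ characterizes this graph. The proof is an induction that deletes closed neighborhoods and compares the resulting graphs with a family of polynomials interpolating linearly between the extremal ones.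
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite and simple, and the graph with no vertices is allowed. A set of vertices is \emph{independent} if no two of its elements are adjacent. We write $i_k(H)$ for the number of independent sets of size $k$ in $H$, and
\[
P(H)=P(\lambda,H)=\sum_{k\ge0} i_k(H)\lambda^k
\]
for the \emph{independence polynomial}. We write $e(H)$ for the number of edges, $d_v$ for the degree of a vertex $v$, $N(v)$ for its set of neighbors, and $N[v]=N(v)\cup\{v\}$. The symbol $\cup$ between graphs denotes disjoint union, and $t\cdot H$ is the disjoint union of $t$ copies of $H$. An independent set of a disjoint union is a choice of one independent set in each part, so $P(H_1\cup H_2)=P(H_1)P(H_2)$. A single vertex has $P(K_1)=1+\lambda$. An independent set of the complete bipartite graph $K_{d,d}$ lies in one of the two sides, and only the empty set lies in both, so $P(K_{d,d})=2(1+\lambda)^d-1$.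

It is known that for every $d\ge1$, every $N$-vertex $d$-regular graph $G$ and every $\lambda\ge0$,
\begin{equation}\label{eq:known}
P(\lambda,G)\le P(\lambda,K_{d,d})^{N/2d}.
\end{equation}
The quantity $P(\lambda,G)^{1/N}$ does not change when $G$ is replaced by several copies of itself, and \eqref{eq:known} says that among $d$-regular graphs it is largest for $K_{d,d}$. If $G$ is bipartite, its two sides have equal size, so $N$ is even, and the $d$-th power of \eqref{eq:known} reads
\[
P(\lambda,d\cdot G)\le P\bigl(\lambda,\tfrac N2\cdot K_{d,d}\bigr).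
\]
Both sides are now independence polynomials of $d$-regular bipartite graphs on $dN$ vertices, and one can ask whether the inequality holds for each size of independent set separately. The following conjecture is posed in \cite{Zhao}.

\begin{quote}
\textbf{Conjecture.} Let $d\ge1$ and let $G$ be an $N$-vertex, $d$-regular bipartite graph. Then $i_k(d\cdot G)\le i_k\bigl(\tfrac N2\cdot K_{d,d}\bigr)$ for every $k\ge0$.
\end{quote}

The extreme values of $k$ suggest that this is true. Let $H$ have $M$ vertices, $m$ edges and $t$ triangles. Then $i_0=1$, $i_1=M$ and $i_2=\binom M2-m$. For $k=3$, apply inclusion--exclusion to the events that a $3$-set contains a given edge: an edge lies in $M-2$ triples, two edges lie in a common triple exactly when they share a vertex, and three edges exactly when they form a triangle. Hence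
\begin{equation}\label{eq:i3}
i_3(H)=\binom M3-m(M-2)+\sum_v\binom{d_v}2-t .
\end{equation}
So for triangle-free $d$-regular graphs, $i_0,\dots,i_3$ depend only on $d$ and $M$. At the other end, the complement of an independent set $I$ meets every edge. If all degrees are at most $d$, the complement therefore has at least $m/d$ vertices:
\begin{equation}\label{eq:alpha}
|I|\le M-\frac md .
\end{equation}
For a $d$-regular graph the bound is $M/2$, and if $|I|=M/2$ then no edge has both ends outside $I$, so $I$ consists of one side of a bipartition in each component. A $d$-regular bipartite graph on $2dn$ vertices thus has $i_{dn}=2^{\kappa}$, where $\kappa$ is the number of components, and $\kappa\le n$ because each component has at least $2d$ vertices. In the range between the two ends, take $d=2$ and $G=C_6$, with $P(C_6)=1+6\lambda+9\lambda^2+2\lambda^3$ and $P(K_{2,2})=1+4\lambda+2\lambda^2$: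
\begin{align*}
P(2\cdot C_6)&=1+12\lambda+54\lambda^2+112\lambda^3+105\lambda^4+36\lambda^5+4\lambda^6,\\
P(3\cdot K_{2,2})&=1+12\lambda+54\lambda^2+112\lambda^3+108\lambda^4+48\lambda^5+8\lambda^6 .
\end{align*}

We prove the conjecture. Neither bipartiteness nor the special form $d\cdot G$ is needed, and the proof leads to a statement about graphs of bounded degree.

\begin{theorem}\label{thm:main}
Let $d\ge1$ and $n\ge0$ be integers, and let $H$ be a graph of maximum degree at most $d$ with $M$ vertices and at least $d^2n$ edges. Then $M\ge 2dn$, and for all $k\ge0$,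
\[
i_k(H)\le i_k\bigl(n\cdot K_{d,d}\cup(M-2dn)\cdot K_1\bigr).
\]
\end{theorem}

\begin{corollary}\label{cor:conj}
Every $d$-regular graph $H$ on $2dn$ vertices satisfies $i_k(H)\le i_k(n\cdot K_{d,d})$ for all $k$. If $G$ is $d$-regular on $N$ vertices with $N$ even, in particular if $G$ is bipartite, then $i_k(d\cdot G)\le i_k(\frac N2\cdot K_{d,d})$ for all $k$.
\end{corollary}

\begin{proof}
The graph $H$ has $d^2n$ edges, so Theorem~\ref{thm:main} applies with $M=2dn$. The graph $d\cdot G$ is $d$-regular on $2d\cdot\frac N2$ vertices.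
\end{proof}

The proof does not use \eqref{eq:known}. Conversely, Corollary~\ref{cor:conj} applied to $H=2d\cdot G$ gives $P(\lambda,G)^{2d}\le P(\lambda,K_{d,d})^N$ for $\lambda\ge0$, which is \eqref{eq:known}.

\begin{theorem}\label{thm:equality}
Let $d\ge2$, $n\ge1$, and let $H$ be as in Theorem~\ref{thm:main}. If equality holds in Theorem~\ref{thm:main} for some $k$ with $4\le k\le M-dn$, then $H\cong n\cdot K_{d,d}\cup(M-2dn)\cdot K_1$.
\end{theorem}

The range of $k$ cannot be enlarged. For $k>M-dn$ both sides vanish by \eqref{eq:alpha}, and for $k=3$ formula \eqref{eq:i3} gives $i_3(C_8)=i_3(2\cdot K_{2,2})=16$.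

\begin{corollary}\label{cor:strict}
Let $d\ge2$ and let $G$ be an $N$-vertex, $d$-regular bipartite graph. The conjectured inequality is strict for every $k$ with $4\le k\le dN/2$ unless $G$ is a disjoint union of copies of $K_{d,d}$. For $k\le3$ and for $k>dN/2$ it is always an equality.
\end{corollary}

\begin{proof}
Let $N\ge1$ and apply Theorem~\ref{thm:equality} to $H=d\cdot G$ with $M=dN$ and $n=N/2$. Equality for some $k$ with $4\le k\le dN/2$ gives $d\cdot G\cong\frac N2\cdot K_{d,d}$, so every component of $G$ is $K_{d,d}$. For $k\le3$ both graphs are triangle-free and $d$-regular on $dN$ vertices, so their $i_k$ agree, as noted after \eqref{eq:i3}. For $k>dN/2$ both counts are $0$ by \eqref{eq:alpha}.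
\end{proof}

\section{Deleting a closed neighborhood}\label{sec:delete}

Fix $d\ge1$ and put $u=1+\lambda$. For polynomials $f,g$ in $\lambda$ we write $f\preceq g$ if every coefficient of $g-f$ is nonnegative, and $[\lambda^k]f$ for the coefficient of $\lambda^k$. A prime denotes the derivative in $\lambda$. With $K=P(K_{d,d})$, Theorem~\ref{thm:main} says that $P(H)\preceq u^{M-2dn}K^n$. We use four elementary facts.
\begin{itemize}
\item[(F1)] The relation $\preceq$ is preserved by sums and by multiplication with a polynomial $h\succeq0$.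
\item[(F2)] Since $k\,[\lambda^k]f=[\lambda^{k-1}]f'$, if $f$ and $g$ have the same constant term and $f'\preceq g'$, then $f\preceq g$.
\item[(F3)] If $x,y,z\ge0$ are integers, $0\le t\le1$ and $y=(1-t)x+tz$, then $u^y\preceq(1-t)u^x+tu^z$. Indeed $x\mapsto\binom xk$ is convex on the nonnegative integers, its second difference being $\binom{x}{k-2}\ge0$.
\item[(F4)] Deleting edges does not decrease any $i_k$. In particular $P(H)\preceq u^{M}$ if $H$ has $M$ vertices.
\end{itemize}

The induction rests on one identity. Count pairs $(I,v)$ with $I$ an independent $k$-set and $v\in I$. Given $v$, the set $I\setminus\{v\}$ is an arbitrary independent $(k-1)$-set of $H-N[v]$, so $k\,i_k(H)=\sum_v i_{k-1}(H-N[v])$, that is,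
\begin{equation}\label{eq:rec}
P(H)'=\sum_{v}P(H-N[v]).
\end{equation}
By (F2), a coefficientwise bound for each $P(H-N[v])$ yields one for $P(H)$. The graph $H-N[v]$ is not regular even when $H$ is, so the statement to be proved must cover graphs of maximum degree at most $d$, and it must keep track of their edges. Deleting $N[v]$ removes $1+d_v$ vertices and at most $d\,d_v$ edges. The following coordinates are adapted to this.

\begin{definition}
For integers $c,j\ge0$, a \emph{$(c,j)$-graph} is a graph of maximum degree at most $d$ with exactly $c+j$ vertices and at least $dj$ edges. It is \emph{exact} if it has exactly $dj$ edges.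
\end{definition}

By \eqref{eq:alpha}, an independent set of a $(c,j)$-graph has at most $c$ vertices; thus $c$ is the room left for an independent set, and it should drop by one when a vertex $v$ is put into the set. The graph $i\cdot K_{d,d}\cup(c-di)\cdot K_1$ is an exact $(c,di)$-graph, and the graphs of Theorem~\ref{thm:main} are the $(M-dn,dn)$-graphs.

\begin{lemma}\label{lem:delete}
Let $H$ be a $(c,j)$-graph.
\begin{enumerate}
\item[(a)] We have $j\le c$.
\item[(b)] For every vertex $v$, the graph $H-N[v]$ has $(c-1)+(j-d_v)$ vertices and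
\[
e(H)-\sum_{w\in N(v)}d_w+e(N(v))\ \ge\ d(j-d_v)
\]
edges, where $e(N(v))$ is the number of edges inside $N(v)$. If $j\ge d_v$, it is a $(c-1,j-d_v)$-graph.
\item[(c)] If $H$ is exact, then $\sum_v\frac{d_v}d=2j$ and $\sum_v\bigl(1-\frac{d_v}d\bigr)=c-j$. If moreover $j=c$, then $H$ is $d$-regular.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The degree sum is at least $2dj$ and at most $d(c+j)$. (b) Every edge that meets $N[v]$ meets $N(v)$, and $\sum_{w\in N(v)}d_w$ counts such an edge once, or twice if it lies inside $N(v)$; this sum is at most $d\,d_v$. Since $H$ has a vertex, (a) gives $c\ge1$. (c) The degree sum is $2dj$ and there are $c+j$ vertices. For $j=c$ the nonnegative terms $1-d_v/d$ add up to $0$.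
\end{proof}

\subsection*{The case $d=2$ by hand}

Let $d=2$, so $K=P(C_4)=1+4\lambda+2\lambda^2$. We show that a $2$-regular graph $H$ on $8$ vertices, a $(4,4)$-graph, has $P(H)\preceq K^2$.

We have $(K^2)'=8uK$, and by \eqref{eq:rec} the derivative $P(H)'$ is a sum of eight polynomials $P(F)$ with $F=H-N[v]$ a $(3,2)$-graph: five vertices, at least four edges. So it suffices to prove $P(F)\preceq uK=P(C_4\cup K_1)$. By (F4) we may assume that $F$ has exactly four edges. Apply \eqref{eq:rec} again: $F-N[w]$ is a $(2,2-d_w)$-graph. In the extremal graph $C_4\cup K_1$ only the degrees $0$ and $2$ occur, and they lead to $C_4$ and $2\cdot K_1$, with polynomials $K$ and $u^2$. But for $H=C_8$ the graph $F$ is a path, whose ends lead to $(2,1)$-graphs, with three vertices and at least two edges. No union of $4$-cycles and isolated vertices has three vertices and two edges. As a bound for these graphs we take the average of $u^2$ and $K$, that is, we put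
\[
B_2(j)=u^2+\tfrac j2(u^2-1)=1+(2+j)\lambda+\bigl(1+\tfrac j2\bigr)\lambda^2\qquad(j=0,1,2).
\]
A $(2,j)$-graph has $i_1=2+j$, it has $i_2\le\binom{2+j}2-2j$, which is $1,1,2$ for $j=0,1,2$, and it has $i_k=0$ for $k\ge3$. So its polynomial is $\preceq B_2(j)$. Since $B_2$ is linear in $j$ and $\sum_w(2-d_w)=10-8=2$,
\[
P(F)'\preceq\sum_wB_2(2-d_w)=5u^2+(u^2-1)=5+12\lambda+6\lambda^2=(uK)' .
\]
By (F2), $P(F)\preceq uK$ and then $P(H)\preceq K^2$.

The bound $B_2(1)$ has the coefficient $\frac32$ and is attained by no graph. This does no harm: what matters is that two vertices of degree $1$ contribute no more than one vertex of degree $0$ and one of degree $2$.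

On $12$ vertices two new features appear. Starting from $2\cdot C_6$ one passes through the parameters $(6,6)$, $(5,4)$, $(4,3)$ to $(3,3)$, reaching the graph $C_6$. The pair $(3,3)$ lies beyond the last pair $(3,2)$ realized by $4$-cycles and isolated vertices, so there is nothing to interpolate with. The recursion itself supplies a bound: a $(3,3)$-graph is $2$-regular, so $P'\preceq 6B_2(1)=6+18\lambda+9\lambda^2$ and $P\preceq1+6\lambda+9\lambda^2+3\lambda^3$. Call this polynomial $B_3(3)$, and put $B_3(2)=uK$ and $B_3(1)=\frac12(u^3+uK)$. Then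
\[
B_3(1)-2B_3(2)+B_3(3)=\tfrac32\lambda^2+\tfrac12\lambda^3 ,
\]
so $B_3$ is not linear in $j$. It is convex, and for a $(4,3)$-graph this is again what allows a vertex of degree $1$ to be traded for half a vertex of degree $0$ and half a vertex of degree $2$.

\section{The comparison polynomials}\label{sec:B}

We look for polynomials $B_c(j)$ such that $P(H)\preceq B_c(j)$ for every $(c,j)$-graph $H$. Suppose that this is known for $c-1$ and that every coefficient of $B_{c-1}(x)$ is a convex function of $x$. Writing $j-d_v$ as a convex combination of $j$ and $j-d$ and summing with Lemma~\ref{lem:delete}(c), we get for an exact $(c,j)$-graph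
\[
P(H)'\preceq\sum_vB_{c-1}(j-d_v)\preceq(c-j)B_{c-1}(j)+2jB_{c-1}(j-d).
\]
The right side is what a graph with $c-j$ isolated vertices and $2j$ vertices of degree $d$ would give. So the family has to meet three requirements: $B_c(di)=u^{c-di}K^i$, which is the bound we want; convexity in the index; and the inequality $B_c(j)'\succeq(c-j)B_{c-1}(j)+2jB_{c-1}(j-d)$. The last requirement asks $B_c(j)$ to be large, and the largest convex function with prescribed values at the multiples of $d$ is linear between them. At $j=c$, when $d\nmid c$, we define $B_c(c)$ by turning the third requirement into an equation. Two boundary cases remain. The index $j-d_v$ is negative when $j<d_v$, so we extend the first linear piece to the left of $0$. And for $c<d$ the only multiple of $d$ in $[0,c]$ is $0$, while graphs with $j>0$ exist ($K_4$ is a $(2,2)$-graph for $d=3$); there we use the line through $u^c$ at $j=0$ and $P(K_{c,c})=2u^c-1$ at $j=c$.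

Put
\[
Q=u^d,\qquad S=u^d-1,\qquad K=2u^d-1,\qquad L_\theta=(1-\theta)Q+\theta K=Q+\theta S\quad(0\le\theta\le1).
\]
The computations below use only the identities
\begin{equation}\label{eq:id}
\begin{gathered}
K=Q+S=1+2S,\qquad Q-S=2Q-K=1,\\
uQ'=uS'=dQ,\qquad uK'=2dQ,\qquad uL_\theta'=(1+\theta)dQ .
\end{gathered}
\end{equation}

\begin{definition}\label{def:B}
For each integer $c\ge0$ we define a function $B_c$ from the real interval $[-\min(c,d),c]$ to polynomials in $\lambda$.
\begin{enumerate}
\item[(i)] $B_0(0)=1$, and $B_c(x)=u^c+\frac xc(u^c-1)$ for $1\le c\le d$.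
\item[(ii)] For $c\ge d+1$ write $c=dn+r$ with $n\ge1$ and $1\le r\le d$. Let $R_c$ be the polynomial with constant term $1$ and
\[
R_c'=2c\,u^{r-1}K^{n-1}L_{r/d}.
\]
Put $B_c(-d)=u^{c-d}$, $B_c(di)=u^{c-di}K^i$ for $0\le i\le n$, and $B_c(c)=R_c$, and let $B_c$ be linear between consecutive points of the list $-d,0,d,\dots,dn,c$.
\end{enumerate}
For $c\ge d$, the \emph{nodes} of $B_c$ are $c$ and the multiples of $d$ in $[0,c]$.
\end{definition}

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] Every $B_c(x)$ has constant term $1$.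
\item[(b)] $B_c(di)=u^{c-di}K^i$ for all integers $i$ with $0\le di\le c$.
\item[(c)] For $c\ge d$, $0\le\theta\le1$ and integers $i\ge0$ with $d(i+1)\le c$,
\begin{align}
B_c(di+d\theta)&=u^{c-di-d}K^iL_\theta,\label{eq:seg}\\
B_c(d\theta-d)&=u^{c-d}(1+\theta S).\label{eq:neg}
\end{align}
\item[(d)] $u^{c+j}\preceq B_c(j)$ for all integers $j$ with $-\min(c,d)\le j\le0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The prescribed values have constant term $1$, and so do their affine combinations.

(b) For $c\le d$ we have $B_c(0)=u^c$ and $B_d(d)=K$. For $c\ge d+1$ only the case $r=d$, $i=n+1$ is not part of the definition. There $L_1=K$, so $R_c'=2d(n+1)u^{d-1}K^n=(K^{n+1})'$ and $R_c=K^{n+1}$.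

(c) The function $B_c$ is linear on $[di,d(i+1)]$ and on $[-d,0]$, and $B_c(-d)=u^{c-d}$ also for $c=d$. By (b) the left side of \eqref{eq:seg} is $u^{c-di-d}K^i\bigl((1-\theta)Q+\theta K\bigr)$, and the left side of \eqref{eq:neg} is $u^{c-d}\bigl((1-\theta)+\theta Q\bigr)=u^{c-d}(1+\theta S)$.

(d) With $a=\min(c,d)$, the function $B_c$ is linear on $[-a,0]$ with end values $u^{c-a}$ and $u^c$. Apply (F3).
\end{proof}

For the equality theorem we need to know where inequalities are strict. We say that $f$ is \emph{positive in degrees $a,\dots,b$} if $f\succeq0$ and $[\lambda^k]f>0$ for $a\le k\le b$. If $f$ is positive in degrees $a,\dots,b$ and $g$ in degrees $a',\dots,b'$, then $fg$ is positive in degrees $a+a',\dots,b+b'$. The polynomials $u$, $K$, $S$ are positive in degrees $0,1$, in degrees $0,\dots,d$, and in degrees $1,\dots,d$, respectively.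

The value $R_c$ was forced on us by the recursion at $j=c$, and it has to be compatible with the other two requirements on the last interval $[dn,c]$. Convexity at $dn$ needs $R_c$ to be large, and the recursion for $B_{c+1}$ needs it to be small. The next lemma gives both bounds. The lower one is the value at $c$ of the line that continues $B_c$ from $[d(n-1),dn]$; the upper one continues with twice the slope.

\begin{lemma}\label{lem:R}
Let $c=dn+r$ with $n\ge1$, $1\le r\le d$, and $\theta=r/d$. Then
\[
u^rK^{n-1}(K+\theta S)\ \preceq\ R_c\ \preceq\ u^rK^{n-1}(K+2\theta S),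
\]
and $R_c-u^rK^{n-1}(K+\theta S)$ is positive in degrees $2,\dots,c$.
\end{lemma}

\begin{proof}
Let $F_a=u^rK^{n-1}(K+a\theta S)$ for $a\in\{1,2\}$. All three polynomials have constant term $1$, so we compare derivatives. Terms with the factor $(n-1)K^{n-2}$ are read as $0$ when $n=1$. By the product rule, \eqref{eq:id} and $d\theta=r$,
\begin{align*}
F_a'&=u^{r-1}\bigl\{K^{n-1}\bigl[rK+ar\theta S+(2dn+ar)Q\bigr]+2ar(n-1)K^{n-2}QS\bigr\},\\
R_c'&=u^{r-1}K^{n-1}\bigl[(2dn+2r)Q+(2rn+2r\theta)S\bigr].
\end{align*}
Subtracting,
\[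
F_a'-R_c'=ru^{r-1}\bigl\{K^{n-1}\bigl[K+(a-2)L_\theta-2nS\bigr]+2a(n-1)K^{n-2}QS\bigr\}.
\]
For $a=2$ the square bracket is $K-2nS=1-2(n-1)S$, so
\[
F_2'-R_c'=ru^{r-1}\bigl\{K^{n-1}+2(n-1)K^{n-2}S(2Q-K)\bigr\}=ru^{r-1}\bigl\{K^{n-1}+2(n-1)K^{n-2}S\bigr\}\succeq0 .
\]
For $a=1$ the square bracket is $(1-\theta-2n)S=-(1+\theta)S-2(n-1)S$, so, using $K-Q=S$,
\[
R_c'-F_1'=ru^{r-1}\bigl\{(1+\theta)K^{n-1}S+2(n-1)K^{n-2}S^2\bigr\}\succeq0 .
\]
The polynomial $u^{r-1}K^{n-1}S$ is positive in degrees $1,\dots,r-1+dn=c-1$. Integrating raises the degrees by one.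
\end{proof}

\begin{lemma}[Convexity]\label{lem:convex}
For $c\ge d$, each coefficient of $B_c(x)$ is a convex function of $x\in[-d,c]$. For $c\ge d+1$ and each multiple $di$ of $d$ with $d\le di<c$, the increase of the slope of $B_c$ at $di$ is positive in degrees $2,\dots,c$.
\end{lemma}

\begin{proof}
For $c=d$ the function is linear. Let $c=dn+r\ge d+1$. A continuous piecewise linear function is convex if its slope does not decrease at any breakpoint. By \eqref{eq:neg} and \eqref{eq:seg}, the slope is $\frac1du^{c-d}S$ both on $[-d,0]$ and on $[0,d]$, and it is $\frac1du^{c-di-d}K^iS$ on $[di,d(i+1)]$ for $0\le i\le n-1$. For $1\le i\le n-1$ the increase at $di$ is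
\[
\tfrac1du^{c-di-d}K^{i-1}S(K-Q)=\tfrac1du^{c-di-d}K^{i-1}S^2,
\]
which is positive in degrees $2,\dots,(c-di-d)+d(i-1)+2d=c$. At $dn$ the increase is
\[
\tfrac1r\bigl(R_c-u^rK^n\bigr)-\tfrac1du^rK^{n-1}S=\tfrac1r\bigl(R_c-u^rK^{n-1}(K+\tfrac rdS)\bigr),
\]
and Lemma~\ref{lem:R} applies.
\end{proof}

\begin{lemma}[Recursion]\label{lem:rec}
Let $c\ge d+1$.
\begin{enumerate}
\item[(a)] $B_c(c)'=2c\,B_{c-1}(c-d)$.
\item[(b)] For integers $1\le j\le c-1$ we have $B_c(j)'\succeq(c-j)B_{c-1}(j)+2j\,B_{c-1}(j-d)$. If $1\le j<d$, the difference of the two sides is positive in degrees $1,\dots,c-1$.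
\end{enumerate}
\end{lemma}

\begin{proof}
Let $c=dn+r$ with $n\ge1$ and $1\le r\le d$. Since $c-1\ge dn$, formula \eqref{eq:seg} is available for both $B_c$ and $B_{c-1}$ when $0\le i\le n-1$.

(a) As $c-d=d(n-1)+r$, formula \eqref{eq:seg} gives $B_{c-1}(c-d)=u^{r-1}K^{n-1}L_{r/d}$.

(b) \emph{The case $j\le dn$.} Write $j=di+d\theta$ with $0\le i\le n-1$ and $0<\theta\le1$, and let $s=c-di-d\ge r\ge1$. Then $B_c(j)=u^sK^iL_\theta$, $B_{c-1}(j)=u^{s-1}K^iL_\theta$ and $c-j=s+d(1-\theta)$. By \eqref{eq:id},
\[
B_c(j)'=u^{s-1}\bigl\{sK^iL_\theta+2di\,K^{i-1}QL_\theta+(1+\theta)dK^iQ\bigr\},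
\]
where the middle term is absent for $i=0$. Since $(1+\theta)Q-(1-\theta)L_\theta=\theta\,[2Q-(1-\theta)S]$,
\begin{equation}\label{eq:half}
B_c(j)'-(c-j)B_{c-1}(j)=u^{s-1}\bigl\{2di\,K^{i-1}QL_\theta+d\theta K^i[2Q-(1-\theta)S]\bigr\}.
\end{equation}
If $i\ge1$, then $2jB_{c-1}(j-d)=2d(i+\theta)u^{s-1}K^{i-1}QL_\theta$ by \eqref{eq:seg}. Subtracting this from \eqref{eq:half} and using $K-L_\theta=(1-\theta)S$ leaves
\begin{align*}
d\theta u^{s-1}K^{i-1}\bigl\{2Q(K-L_\theta)-(1-\theta)KS\bigr\}
&=d\theta(1-\theta)u^{s-1}K^{i-1}S(2Q-K)\\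
&=d\theta(1-\theta)u^{s-1}K^{i-1}S\succeq0 .
\end{align*}
If $i=0$, then $s=c-d$ and $2jB_{c-1}(j-d)=2d\theta u^{s-1}(1+\theta S)$ by \eqref{eq:neg}. Subtracting leaves
\[
d\theta u^{s-1}\bigl\{2(Q-1)-(1-\theta)S-2\theta S\bigr\}=d\theta(1-\theta)u^{c-d-1}S\succeq0 .
\]
For $j<d$ we have $\theta<1$, and this is positive in degrees $1,\dots,c-1$.

\emph{The case $dn<j<c$.} Here $r\ge2$ and $j=dn+q$ with $1\le q\le r-1$. Put $W=u^{r-1}K^{n-1}$. Then $(u^rK^n)'=W(rK+2dnQ)$ and $R_c'=2(dn+r)W(Q+\frac rdS)$, so
\[
B_c(j)'=\bigl(1-\tfrac qr\bigr)(u^rK^n)'+\tfrac qrR_c'=W\bigl\{(r-q)K+2(dn+q)Q+\tfrac{2q}d(dn+r)S\bigr\}.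
\]
By \eqref{eq:seg}, $2jB_{c-1}(j-d)=2(dn+q)W(Q+\frac qdS)$. Therefore
\[
B_c(j)'-2jB_{c-1}(j-d)=(r-q)\,W\bigl(K+\tfrac{2q}dS\bigr).
\]
As $c-j=r-q$, it remains to show $B_{c-1}(j)\preceq W(K+\frac{2q}dS)$. Now $c-1=dn+(r-1)$ with $r-1\ge1$, so $B_{c-1}(j)=(1-t)WK+tR_{c-1}$ with $t=\frac q{r-1}$. Lemma~\ref{lem:R} for $c-1$ gives $R_{c-1}\preceq W(K+\frac{2(r-1)}dS)$, and hence $B_{c-1}(j)\preceq WK+\frac{2q}dWS$.
\end{proof}

\section{The inequality}\label{sec:ineq}

\begin{theorem}\label{thm:B}
Let $c,j\ge0$ be integers and let $H$ be a $(c,j)$-graph. Then $j\le c$ and $P(H)\preceq B_c(j)$.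
\end{theorem}

\begin{proof}
The bound $j\le c$ is Lemma~\ref{lem:delete}(a). We use induction on $c$. If $j=0$, then $P(H)\preceq u^c=B_c(0)$ by (F4); this includes $c=0$. If $c=j=1$, then $H$ has two vertices and an edge, so $P(H)=1+2\lambda=B_1(1)$. Let $c\ge2$ and $j\ge1$. By (F4) we may delete edges and assume that $H$ is exact.

Put $H_v=H-N[v]$. We claim that for every vertex $v$,
\begin{equation}\label{eq:local}
P(H_v)\preceq B_{c-1}(j-d_v).
\end{equation}
If $j\ge d_v$, this is the induction hypothesis, by Lemma~\ref{lem:delete}(b). If $j<d_v$, then $j-d_v\ge-d$ because $d_v\le d$, and $j-d_v\ge-(c-1)$ because $H_v$ has $(c-1)+(j-d_v)\ge0$ vertices. So the index lies in the domain of $B_{c-1}$, and $P(H_v)\preceq u^{c-1+j-d_v}\preceq B_{c-1}(j-d_v)$ by (F4) and Lemma~\ref{lem:basic}(d).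

By \eqref{eq:rec} and \eqref{eq:local}, $P(H)'\preceq\sum_vB_{c-1}(j-d_v)$. Since $P(H)$ and $B_c(j)$ have constant term $1$, by (F2) it suffices to prove
\begin{equation}\label{eq:sum}
\sum_vB_{c-1}(j-d_v)\preceq B_c(j)' .
\end{equation}

\emph{Case $2\le c\le d$.} Here $B_{c-1}$ is linear, $\sum_v(j-d_v)=(c+j)j-2dj$, and $B_c(j)'=(c+j)u^{c-1}$. Hence
\begin{equation}\label{eq:small}
B_c(j)'-\sum_vB_{c-1}(j-d_v)=\frac{j(2d-c-j)}{c-1}\,(u^{c-1}-1)\succeq0,
\end{equation}
because $c+j\le2c\le2d$.

\emph{Case $c\ge d+1$, $j\le c-1$.} The interval $[j-d,j]$ lies in $[-d,c-1]$ and $c-1\ge d$, so Lemma~\ref{lem:convex} for $B_{c-1}$ gives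
\begin{equation}\label{eq:chord}
B_{c-1}(j-d_v)\preceq\bigl(1-\tfrac{d_v}d\bigr)B_{c-1}(j)+\tfrac{d_v}dB_{c-1}(j-d).
\end{equation}
By Lemma~\ref{lem:delete}(c) the right sides add up to $(c-j)B_{c-1}(j)+2jB_{c-1}(j-d)$, which is $\preceq B_c(j)'$ by Lemma~\ref{lem:rec}(b).

\emph{Case $c\ge d+1$, $j=c$.} By Lemma~\ref{lem:delete}(c) all $2c$ vertices have degree $d$, so the left side of \eqref{eq:sum} is $2cB_{c-1}(c-d)$, and \eqref{eq:sum} is an equality by Lemma~\ref{lem:rec}(a).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]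
The degree sum of $H$ is at least $2d^2n$ and at most $dM$, so $M\ge2dn$. Thus $H$ is a $(c,j)$-graph with $j=dn$ and $c=M-dn$, and Theorem~\ref{thm:B} with Lemma~\ref{lem:basic}(b) gives $P(H)\preceq B_c(dn)=u^{M-2dn}K^n$.
\end{proof}

\begin{remark}
The degree bound enters in all parts of Lemma~\ref{lem:delete} that bound something ($j\le c$, the number of lost edges, regularity for $j=c$) and in \eqref{eq:chord}, where $d_v/d$ must lie in $[0,1]$. It cannot be dropped: for $d=1$, $n=2$, $M=4$, the graph $K_{1,2}\cup K_1$ has $d^2n=2$ edges and $i_3=1$, while $i_3(2\cdot K_{1,1})=0$.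
\end{remark}

\section{The case of equality}\label{sec:eq}

Throughout this section $d\ge2$. A $(c,j)$-graph $H$ is \emph{tight at $k$} if $i_k(H)=[\lambda^k]B_c(j)$; the pair $(c,j)$ is always the one named with the graph. The plan is to follow tightness down the induction: if $H$ is tight at $k$, then the graphs $H-N[v]$ are tight at $k-1$, and the slack recorded in Section~\ref{sec:B} restricts $j$ and the degrees. We use one standard fact: if a convex function on $[a,b]$ meets its chord at an interior point, it equals the chord on all of $[a,b]$. So a convex piecewise linear function whose slope jumps somewhere inside $(a,b)$ lies strictly below the chord at every interior point.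

\begin{lemma}\label{lem:tight}
Let $3\le k\le c$ and $j\ge1$, and let $H$ be an exact $(c,j)$-graph that is tight at $k$. Then:
\begin{enumerate}
\item[(a)] $j\ge d$;
\item[(b)] for every vertex $v$, the graph $H-N[v]$ is a $(c-1,j-d_v)$-graph that is tight at $k-1$;
\item[(c)] if $d\nmid j$, then all degrees of $H$ lie in $\{0,d\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
The proof of Theorem~\ref{thm:B} bounds $k\,i_k(H)=[\lambda^{k-1}]P(H)'$ by $k\,[\lambda^k]B_c(j)=[\lambda^{k-1}]B_c(j)'$ through a chain of coefficientwise inequalities. Tightness forces each of them to be an equality in degree $k-1$, and $2\le k-1\le c-1$.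

(a) Suppose $j<d$. If $c\le d$, then $c+j<2d$, and the slack \eqref{eq:small} is positive in degrees $1,\dots,c-1$. If $c\ge d+1$, then $j\le c-1$, and the slack in Lemma~\ref{lem:rec}(b) is positive in the same degrees. Both contradict equality in degree $k-1$.

(b) By (a), $j\ge d_v$, so $H-N[v]$ is a $(c-1,j-d_v)$-graph, and \eqref{eq:local} is an equality in degree $k-1$.

(c) If $j=c$, then $H$ is $d$-regular. Let $j\le c-1$. By (a) and $d\nmid j$ we have $d<j\le c-1$, so \eqref{eq:chord} is part of the chain. The largest multiple $di$ of $d$ below $j$ satisfies $i\ge1$ and $j-d<di<j\le c-1$. By Lemma~\ref{lem:convex} for $B_{c-1}$, where $c-1\ge d+1$, the slope of $x\mapsto[\lambda^{k-1}]B_{c-1}(x)$ jumps at $di$. So \eqref{eq:chord} is strict in degree $k-1$ whenever $0<d_v<d$, and no such $v$ exists.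
\end{proof}

The induction on $k$ needs a base, and at the bottom the coefficients can be written down. The next lemma shows that tightness at $2$ is possible only at a node.

\begin{lemma}\label{lem:two}
Let $b\ge d$ and let $x$ be an integer with $0<x<b$ and $d\nmid x$. Then no $(b,x)$-graph is tight at $2$.
\end{lemma}

\begin{proof}
Let $g(y)=\frac12(b+y)(b+y-1)-dy$, a strictly convex function of $y$. A $(b,x)$-graph has $i_2\le\binom{b+x}2-dx=g(x)$. We claim that $[\lambda^2]B_b(y)=g(y)$ at every node $y$ of $B_b$. For $y=di$, the coefficient is $i_2$ of the graph $i\cdot K_{d,d}\cup(b-di)\cdot K_1$, which has $b+y$ vertices and $dy$ edges. For $y=b=dn+r\ge d+1$,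
\begin{align*}
[\lambda^2]R_b=\tfrac12[\lambda^1]R_b'&=b\,[\lambda^1]\,u^{r-1}K^{n-1}\bigl(Q+\tfrac rdS\bigr)\\
&=b\bigl(r-1+2d(n-1)+d+r\bigr)=b(2b-1)-db=g(b).
\end{align*}
The point $x$ lies strictly between two consecutive nodes, where $[\lambda^2]B_b$ is the chord of $g$. Hence $g(x)<[\lambda^2]B_b(x)$.
\end{proof}

\begin{proposition}\label{prop:tight}
Let $H$ be a $(c,j)$-graph that is tight at some $k$ with $3\le k\le c$. Then $d\mid j$, the graph $H$ is exact and triangle-free, and all its degrees lie in $\{0,d\}$.
\end{proposition}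

\begin{proof}
We use induction on $k$, for all $c$, $j$ and $H$ at once. If $j=0$, then $i_k(H)=\binom ck$, so every $k$-set of the $c$ vertices is independent. Since $2\le k\le c$, any two vertices lie in a $k$-set, so $H$ has no edges and all claims hold. Let $j\ge1$.

Lemma~\ref{lem:tight} applies only to exact graphs, so let $H'$ be any spanning subgraph of $H$ with exactly $dj$ edges. From $i_k(H)\le i_k(H')\le[\lambda^k]B_c(j)$ we see that $H'$ is tight at $k$. In particular $j\ge d$.

\emph{Step 1: $d\mid j$.} Suppose not. By Lemma~\ref{lem:tight}(c), and since $H'$ has an edge, some vertex $v$ has degree $d$ in $H'$, and $H'-N[v]$ is a $(c-1,j-d)$-graph that is tight at $k-1$. If $k\ge4$, then $3\le k-1\le c-1$ and the induction hypothesis gives $d\mid j-d$, a contradiction. If $k=3$, we have $c\ge j\ge d+1$, so $c-1\ge d$, and $0<j-d\le c-d<c-1$ because $d\ge2$. Lemma~\ref{lem:two} with $b=c-1$ and $x=j-d$ gives a contradiction.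

Write $j=dn$ with $n\ge1$, and $M=c+j$.

\emph{Step 2: the case $k=3$.} Let $H$ have $m\ge d^2n$ edges and $t$ triangles. We have $\binom{d_v}2\le\frac{d-1}2d_v$, with equality exactly for $d_v\in\{0,d\}$, and these bounds add up to $(d-1)m$. By \eqref{eq:i3},
\[
i_3(H)\le\binom M3-m(M-1-d)-t .
\]
The same formula for $n\cdot K_{d,d}\cup(M-2dn)\cdot K_1$ gives $[\lambda^3]B_c(dn)=\binom M3-d^2n(M-1-d)$. Since $M\ge2d\ge d+2$, the factor $M-1-d$ is positive, so tightness forces $m=d^2n$, $t=0$, and $d_v\in\{0,d\}$ for all $v$.

\emph{Step 3: the case $k\ge4$, for $H'$.} In this step degrees and neighborhoods are taken in $H'$. By Lemma~\ref{lem:tight}(b) the induction hypothesis applies to every $H'-N[v]$. It gives $d\mid j-d_v$, so $d_v\in\{0,d\}$ for all $v$. If $d_v=d$, it also says that $H'-N[v]$ has exactly $d(j-d)$ edges. All neighbors of $v$ have degree $d$, so by Lemma~\ref{lem:delete}(b) this number equals $dj-d^2+e(N(v))$. Hence $e(N(v))=0$, and $H'$ is triangle-free.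

\emph{Step 4: the case $k\ge4$, $H=H'$.} Suppose that $xy$ is an edge of $H$ that is not in $H'$. As $H$ has maximum degree at most $d$, the degrees of $x$ and $y$ in $H'$ are less than $d$, hence $0$. Replace any edge of $H'$ by $xy$. The result is another spanning subgraph of $H$ with $dj$ edges, and in it $x$ has degree $1\notin\{0,d\}$. This contradicts Step 3, which holds for every choice of $H'$.
\end{proof}

The graph $C_8$, which is tight at $3$ as a $(4,4)$-graph for $d=2$, shows that tightness at $3$ cannot force the components to be $K_{d,d}$. One more level does: if $H$ is tight at $k\ge4$, the proposition applies to the graphs $H-N[v]$ as well, and the degree condition there determines the second neighborhood of $v$.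

\begin{proof}[Proof of Theorem~\ref{thm:equality}]
The graph $H$ is an $(M-dn,dn)$-graph that is tight at $k$, with $4\le k\le M-dn$. By Proposition~\ref{prop:tight}, $H=H_0\cup\sigma\cdot K_1$, where $H_0$ is $d$-regular and triangle-free with $d^2n$ edges. So $H_0$ has $2dn$ vertices and $\sigma=M-2dn$. We must show $H_0\cong n\cdot K_{d,d}$.

Let $n=1$ and let $v$ be a vertex of $H_0$. The set $N(v)$ is independent and has $d$ elements, so each of them is adjacent to all $d$ vertices outside $N(v)$. These $d^2$ edges are all the edges, and $H_0=K_{d,d}$.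

Let $n\ge2$, so $dn\ge4$. We first transfer tightness from $H$ to $H_0$; the degree $k$ may exceed $dn$, and then it has to be lowered. By Corollary~\ref{cor:conj}, $\Delta=K^n-P(H_0)\succeq0$, and tightness of $H$ says
\[
0=[\lambda^k]\,u^\sigma\Delta=\sum_{i=0}^{\min(\sigma,k)}\binom\sigma i[\lambda^{k-i}]\Delta .
\]
All terms are nonnegative, so all vanish. The index $i=\max(0,k-dn)$ occurs in the sum, because $k\le M-dn=\sigma+dn$. So the exact $(dn,dn)$-graph $H_0$ is tight at $k_0=\min(k,dn)$, and $4\le k_0\le dn$.

Fix a vertex $v$ of $H_0$. By Lemma~\ref{lem:tight}(b), $H_0-N[v]$ is a $(dn-1,dn-d)$-graph that is tight at $k_0-1$, with $3\le k_0-1\le dn-1$. By Proposition~\ref{prop:tight} its degrees lie in $\{0,d\}$. A vertex $w$ at distance $2$ from $v$ has a neighbor in $N(v)$, so its degree in $H_0-N[v]$ is less than $d$, hence $0$. As $w$ is not adjacent to $v$, this means $N(w)\subseteq N(v)$, and $N(w)=N(v)$ since both sets have $d$ elements.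

Let $T=\{w: N(w)=N(v)\}$ and $x\in N(v)$. Since $H_0$ is triangle-free, a neighbor of $x$ is not in $N(v)$, so it is $v$ or at distance $2$ from $v$; hence $N(x)\subseteq T$. Every $w\in T$ has $x\in N(w)$, so $T\subseteq N(x)$. Thus $|T|=d$, every vertex of $N(v)$ has neighborhood $T$, and every vertex of $T$ has neighborhood $N(v)$. The component of $v$ is therefore $K_{d,d}$. As $v$ was arbitrary, $H_0\cong n\cdot K_{d,d}$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Zhao} Yufei Zhao, \emph{The Number of Independent Sets in a Regular Graph}, arXiv:0909.3354 (2009).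
\end{thebibliography}
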